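# Amenability of the center of $L^1(G)$ and bounded hyperdimensions

## 1. Amenable class algebras and bounded hyperdimensions

Let $G$ be a compact group, let $\operatorname{Conj}(G)$ be its space of conjugacy classes, and let $\widehat G$ be a maximal set of pairwise inequivalent irreducible unitary representations $\pi$, with dimensions $d_\pi$ and characters $\chi_\pi=\operatorname{tr}\circ\pi$. The space $\operatorname{Conj}(G)$ is a commutative compact hypergroup. Its characters are $\psi_\pi(C_x)=d_\pi^{-1}\chi_\pi(x)$, and their hyperdimensions are $k_{\psi_\pi}=d_\pi^2$.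

**Theorem 1.** For every compact group $G$, the Banach algebra $L^1(\operatorname{Conj}(G))\cong ZL^1(G)$ is amenable if and only if the set of hyperdimensions $\{k_{\psi_\pi}:\pi\in\widehat G\}$ is bounded, that is, if and only if $\sup_{\pi}d_\pi<\infty$. Moreover, for every commutative compact hypergroup $H$, if $L^1(H)$ is amenable then $\sup_{\psi\in\widehat H}k_\psi<\infty$.

The equivalence was conjectured by Azimifard, Samei and Spronk; the problem is taken from Mahmood Alaghmandan and Massoud Amini, "Dual space and hyperdimension of compact hypergroups", arXiv:1505.01409 (2015). "Amenable" always means amenable as a Banach algebra in the sense of B. E. Johnson. It does not mean that the hypergroup has an invariant mean.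

Here is what the theorem says. The algebra $ZL^1(G)$ consists of the integrable class functions on $G$ under convolution. It is commutative, and each $\pi$ gives it a minimal idempotent $e_\pi=d_\pi\chi_\pi$. Amenability asks for an approximate version of the element $\sum_\pi e_\pi\otimes e_\pi$ that stays bounded in $L^1$ norm. The theorem says that this works exactly when the degrees $d_\pi$ are bounded. Two cases to keep in mind: for $\operatorname{SU}(2)$ the degrees are $1,2,3,\dots$, and $L^1(\operatorname{Conj}(\operatorname{SU}(2)))$ is not amenable; for $\mathbb T\rtimes\mathbb Z_2$ all degrees are at most $2$, and the algebra is amenable.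

Sections 2 to 7 prove the statement about groups. Sections 8 to 10 refine it: a classification, an explicit bound, and exact values of the amenability constant. Section 11 treats hypergroups.

## 2. Conjugacy classes, hyperdimension, approximate diagonals

**The space $\operatorname{Conj}(G)$.** Write $H=\operatorname{Conj}(G)$. The relation "conjugate" is the image of the compact space $G\times G$ under $(g,x)\mapsto(x,gxg^{-1})$, so it is closed, and the quotient $H$ of $G$ is compact Hausdorff. Its product is random multiplication: $\delta_{C_x}*\delta_{C_y}$ is the law of the class of $x\,gyg^{-1}$ with $g$ Haar distributed. Let $\lambda$ be the image of the normalized Haar measure $dx$ under $x\mapsto C_x$. We identify $C(H)$ with the continuous class functions on $G$. Through $f\mapsto f\circ C$ we also identify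
$$A:=L^1(H,\lambda)\cong ZL^1(G),$$
an isometric isomorphism of Banach algebras; the product on the right is convolution. In the same way $L^1(H\times H,\lambda\times\lambda)$ is identified with $ZL^1(G\times G)$.

Example: $G=S_3$. The classes are $\{e\}$, the transpositions $T$ and the $3$-cycles $R$, with $\lambda$-weights $\frac16,\frac12,\frac13$. The product of two random transpositions is $e$ with probability $\frac13$ and a $3$-cycle otherwise, so $\delta_T*\delta_T=\frac13\delta_{\{e\}}+\frac23\delta_R$. The character $\psi=\frac12\chi$ of the $2$-dimensional representation takes the values $1,0,-\frac12$ on $\{e\},T,R$. It is multiplicative in the sense that $\psi(T)^2=0=\frac13\cdot1+\frac23\cdot(-\frac12)$.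

**Hyperdimension (Vrem).** On a compact hypergroup every irreducible representation $\pi$ is finite dimensional, and there is a constant $k_\pi$ such that $\int\pi_{i,j}\overline{\sigma_{k,l}}\,dx$ equals $1/k_\pi$ if $i=k$, $j=l$, $\pi=\sigma$, and $0$ otherwise. One has $k_\pi\ge d_\pi$, with equality on groups. For $H=\operatorname{Conj}(G)$ the irreducible representations are the $\psi_\pi$. Since $\int_G\chi_\pi\overline{\chi_\sigma}=\delta_{\pi\sigma}$, we have
$$\int_H\psi_\pi\overline{\psi_\sigma}\,d\lambda=\delta_{\pi\sigma}\,d_\pi^{-2},\qquad |\psi_\pi|\le1, \tag{1}$$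
so $k_{\psi_\pi}=d_\pi^2$. In the example $S_3$: $\int\psi^2\,d\lambda=\frac16+\frac13\cdot\frac14=\frac14$, so $k_\psi=4$. We write $\operatorname{cd}(G)=\{d_\pi:\pi\in\widehat G\}$; it contains $1$.

**Amenability.** Let $A\hat\otimes A$ be the projective tensor product, with the module actions $a\cdot(b\otimes c)=ab\otimes c$ and $(b\otimes c)\cdot a=b\otimes ca$, and the product map $\Delta(b\otimes c)=bc$. A bounded approximate diagonal (b.a.d.) is a bounded net $(m_\alpha)$ in $A\hat\otimes A$ with
$$a\cdot m_\alpha-m_\alpha\cdot a\to0,\qquad \Delta(m_\alpha)a\to a\qquad(a\in A).$$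
By Johnson, $A$ is amenable if and only if it has a b.a.d. Let $AM(A)$ be the infimum of the bounds of b.a.d.'s, with $AM(A)=\infty$ if there are none. By a theorem of Grothendieck, $A\hat\otimes A=L^1(H\times H,\lambda\times\lambda)$ isometrically.

We write $M(X)$ for the regular complex Borel measures on a compact space $X$, so $M(X)=C(X)^*$. On $M(G)$ we have convolution, $\int F\,d(\omega*\rho)=\iint F(st)\,d\omega(s)d\rho(t)$, and $\omega\mapsto\int\pi\,d\omega$ is multiplicative. For $f\in L^1(G)$ and $\rho\in M(G)$, $(f*\rho)(x)=\int f(xs^{-1})\,d\rho(s)$ and $\|f*\rho\|_1\le\|f\|_1\|\rho\|$.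

## 3. Fourier analysis of class functions

Three facts carry the bookkeeping. All rest on Schur's lemma in the form
$$\int_G\pi(g)\,T\,\pi(g)^{-1}dg=\frac{\operatorname{tr}T}{d_\pi}\,I, \tag{2}$$
and on the Peter–Weyl theorem: matrix coefficients span a dense subspace of $C(G)$. In particular a measure $\omega\in M(G)$ is determined by the operators $\int\pi\,d\omega$, $\pi\in\widehat G$.

**(F1) Density.** The span of $\{\psi_\pi\}$ is dense in $C(H)$. Indeed $F\mapsto\int F(g\,\cdot\,g^{-1})\,dg$ is a contraction of $C(G)$ onto $C(H)$, and by (2) it sends $\pi_{ij}$ to $\delta_{ij}\psi_\pi$. A contraction onto $C(H)$ sends a dense subspace to a dense subspace. Taking complex conjugates, $\operatorname{span}\{\overline{\psi_\pi}\}$ is dense too. Since $C(H)\otimes C(H)$ is dense in $C(H\times H)$ by Stone–Weierstrass, $\operatorname{span}\{\overline{\psi_\pi}\otimes\overline{\psi_\sigma}\}$ is dense in $C(H\times H)$.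

**(F2) Fourier coefficients.** For $f\in A$ put $\hat f(\pi)=\int f\,\overline{\psi_\pi}$. As $f$ is a class function, $\int f(x)\pi(x^{-1})dx$ commutes with every $\pi(g)$, so it is scalar; its trace is $\int f\,\overline{\chi_\pi}=d_\pi\hat f(\pi)$. Hence
$$\int f(x)\pi(x^{-1})\,dx=\hat f(\pi)I .$$
The left side reverses products when we convolve, and scalars commute, so $f\mapsto\hat f(\pi)$ is multiplicative. With $e_\pi=d_\pi\chi_\pi=d_\pi^2\psi_\pi$,
$$(f*e_\pi)(x)=d_\pi\operatorname{tr}\Big(\int f(y)\pi(y^{-1})dy\;\pi(x)\Big)=\hat f(\pi)\,e_\pi(x),\qquad \widehat{e_\pi}(\sigma)=\delta_{\pi\sigma}. \tag{3}$$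

**(F3) Approximate identity.** $A$ has an approximate identity $(u_i)$ with $\|u_i\|_1\le1$ and $u_i\in\operatorname{span}\{\chi_\pi\}$. Since $G$ is compact, $e$ has a base of conjugation-invariant neighborhoods $V$. Averaging over conjugation, choose a continuous class function $u\ge0$ supported in $V$ with $\int u=1$. Given $\varepsilon>0$, use (F1) to find $v\in\operatorname{span}\{\chi_\pi\}$ with $\|u-v\|_\infty\le\varepsilon$. Put $u_i=v/(1+\varepsilon)$, indexed by $i=(V,\varepsilon)$. Then $\|u_i\|_1\le1$ and $\|u_i-u\|_1\le\frac{\varepsilon}{1+\varepsilon}(\|u\|_1+1)\le2\varepsilon$. Since $u*a\to a$ as $V$ shrinks, $u_i*a\to a$ for all $a\in A$.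

## 4. The diagonal for finite groups and for abelian groups

**Finite $G$.** Put $m=\sum_\pi e_\pi\otimes e_\pi$. By (3), $a\cdot m=\sum\hat a(\pi)\,e_\pi\otimes e_\pi=m\cdot a$, and $\Delta(m)=\sum e_\pi$ is the identity of $A$. So $A$ is amenable, and the interesting quantity is $\|m\|_1$. For $S_3$ the functions $e_\pi$ have values $(1,1,1)$, $(1,-1,1)$ and $(4,0,-2)$ on $\{e\},T,R$. Hence $m$ is $18$ at $(\{e\},\{e\})$, $-6$ at $(\{e\},R)$ and $(R,\{e\})$, $6$ at $(R,R)$, $2$ at $(T,T)$, and $0$ elsewhere. With the weights of $\lambda\times\lambda$,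
$$\|m\|_1=\tfrac{18}{36}+2\cdot\tfrac{6}{18}+\tfrac69+\tfrac24=\tfrac73 .$$

**Abelian $G$.** All $d_\pi=1$. The formal sum $\sum_\pi\pi\otimes\pi$ does not converge in $L^1$ when $G$ is infinite, but it is the Fourier series of an honest measure: the image $E$ of Haar measure under $x\mapsto(x,x^{-1})$. Indeed $\int\overline{\pi(x)}\,\overline{\sigma(x^{-1})}\,dx=\int\overline\pi\sigma=\delta_{\pi\sigma}$. Note that $E$ sits on a graph, which for infinite $G$ is a null set for Haar measure on $G\times G$.

This suggests dropping nets and looking for a single measure $\nu$ on $H\times H$ playing the role of $\sum_\pi e_\pi\otimes e_\pi$.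

## 5. Approximate diagonals as one measure on $H\times H$

**Proposition 2.** $A$ is amenable if and only if there is $\nu\in M(H\times H)$ with
$$\int_{H\times H}\overline{\psi_\pi(x)}\;\overline{\psi_\sigma(y)}\;d\nu(x,y)=\delta_{\pi\sigma}\qquad(\pi,\sigma\in\widehat G). \tag{4}$$
Such a $\nu$ is unique, and then $AM(A)=\|\nu\|$.

Uniqueness is immediate: (4) prescribes $\nu$ on a dense subspace of $C(H\times H)$, by (F1).

**Step 1: from a b.a.d. to $\nu$.** The purpose is to read off what a b.a.d. does to Fourier coefficients and pass to a limit. Let $(m_\alpha)$ be a b.a.d. bounded by $K$. For $m\in L^1(H\times H)$ put $\Phi_{\pi,\sigma}(m)=\int m\;\overline{\psi_\pi}\otimes\overline{\psi_\sigma}$, so $|\Phi_{\pi,\sigma}(m)|\le\|m\|_1$. On $m=b\otimes c$ we have $\Phi_{\pi,\sigma}(m)=\hat b(\pi)\hat c(\sigma)$. So multiplicativity of $\hat{\ }$ gives, first for elementary tensors and then by linearity and continuity,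
$$\Phi_{\pi,\sigma}(a\cdot m-m\cdot a)=(\hat a(\pi)-\hat a(\sigma))\,\Phi_{\pi,\sigma}(m),\qquad \Phi_{\pi,\pi}(m)=\widehat{\Delta(m)}(\pi).$$
Let $\sigma\ne\pi$ and $a=e_\pi$. The first formula reads $\Phi_{\pi,\sigma}(e_\pi\cdot m_\alpha-m_\alpha\cdot e_\pi)=\Phi_{\pi,\sigma}(m_\alpha)$, so $\Phi_{\pi,\sigma}(m_\alpha)\to0$. Next, $\Delta(m_\alpha)*e_\pi=\widehat{\Delta(m_\alpha)}(\pi)\,e_\pi\to e_\pi$, so $\Phi_{\pi,\pi}(m_\alpha)\to1$. Regard $m_\alpha$ as measures of norm at most $K$ on $H\times H$. By weak-$*$ compactness there is a cluster point $\nu$; it satisfies (4) because the test functions are continuous, and $\|\nu\|\le K$. As $\nu$ is unique and $K$ is the bound of an arbitrary b.a.d., $\|\nu\|\le AM(A)$.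

**Step 2: from $\nu$ to a b.a.d.** The purpose is to smooth $\nu$ into functions without losing norm. For $F\in C(G\times G)$ let
$$F^\natural(C_x,C_y)=\iint F(gxg^{-1},hyh^{-1})\,dg\,dh .$$
This depends only on the classes, is continuous on $H\times H$ (it is continuous on $G\times G$, and $G\times G\to H\times H$ is a quotient map), and $\|F^\natural\|_\infty\le\|F\|_\infty$. So $\int F\,d\tilde\nu=\int F^\natural\,d\nu$ defines a measure $\tilde\nu\in M(G\times G)$ with $\|\tilde\nu\|\le\|\nu\|$, which is invariant under conjugation in each variable and agrees with $\nu$ on class functions. With $(u_i)$ from (F3) put $m_i=(u_i\otimes u_i)*\tilde\nu$, so $\|m_i\|_1\le\|u_i\|_1^2\|\tilde\nu\|\le\|\nu\|$.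

We compute $m_i$. Since $u_i\in\operatorname{span}\{\chi_\pi\}$, $u_i=\sum_\pi\hat u_i(\pi)e_\pi$, a finite sum. By conjugation invariance of $\tilde\nu$ we may average $s$ and $t$ over conjugates in
$$\big((e_\pi\otimes e_\sigma)*\tilde\nu\big)(x,y)=\int e_\pi(xs^{-1})\,e_\sigma(yt^{-1})\,d\tilde\nu(s,t).$$
By (2), $\int e_\pi(x\,gs^{-1}g^{-1})\,dg=d_\pi\operatorname{tr}\big(\pi(x)\,\psi_\pi(s^{-1})\big)=e_\pi(x)\,\overline{\psi_\pi(s)}$, and similarly in the other variable. Hence, by (4),
$$(e_\pi\otimes e_\sigma)*\tilde\nu=e_\pi\otimes e_\sigma\int\overline{\psi_\pi}\otimes\overline{\psi_\sigma}\,d\nu=\delta_{\pi\sigma}\,e_\pi\otimes e_\pi,\qquad m_i=\sum_\pi\hat u_i(\pi)^2\,e_\pi\otimes e_\pi .$$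
So $m_i\in A\otimes A$, and its norm in $A\hat\otimes A=L^1(H\times H)$ is its $L^1(G\times G)$ norm, at most $\|\nu\|$. By (3), $a\cdot m_i=\sum\hat u_i(\pi)^2\hat a(\pi)\,e_\pi\otimes e_\pi=m_i\cdot a$ for every $a$. Also $\Delta(m_i)=\sum\hat u_i(\pi)^2e_\pi=u_i*u_i$, and
$$\|u_i*u_i*a-a\|_1\le\|u_i\|_1\|u_i*a-a\|_1+\|u_i*a-a\|_1\to0 .$$
So $(m_i)$ is a b.a.d. bounded by $\|\nu\|$, and $AM(A)\le\|\nu\|$. This proves Proposition 2. $\square$

From now on the question is: for which $G$ does a measure $\nu$ with (4) exist?

## 6. Amenability forces bounded degrees: the first marginal of $|\nu|$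

Suppose $\nu$ satisfies (4). A first attempt is to test $\nu$ on $\overline{\psi_\pi}\otimes\overline{\psi_\pi}$ and estimate by the norm:
$$1=\Big|\int\overline{\psi_\pi}\otimes\overline{\psi_\pi}\,d\nu\Big|\le\|\psi_\pi\|_\infty^2\,\|\nu\|=\|\nu\| .$$
The degree has disappeared. No cleverer use of $\|\nu\|$ alone can help: Section 10 exhibits finite groups with $AM<3$ having arbitrarily large degrees.

What we do know is that $\psi_\pi$ is small on average: by (1) and Cauchy–Schwarz,
$$\|\psi_\pi\|_{L^1(\lambda)}\le\|\psi_\pi\|_{L^2(\lambda)}=d_\pi^{-1}. \tag{5}$$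
This smallness is measured by $\lambda$. To use it we must bound $|\psi_\pi(x)||\psi_\pi(y)|\le|\psi_\pi(x)|$ and integrate against the first marginal of $|\nu|$. If that marginal charged a $\lambda$-null set, for instance the point $\{e\}$ when $G$ is infinite, where $\psi_\pi=1$ for all $\pi$, we would gain nothing. Nor can we hope that $\nu\ll\lambda\times\lambda$: Section 4 shows this fails for infinite abelian $G$. Taking $\sigma$ trivial in (4) shows that the first marginal of $\nu$ itself is $\lambda$, but that does not control $|\nu|$: the measure $\delta_a\times(\delta_b-\delta_c)$ with $b\ne c$ has first marginal $0$, while its absolute value has first marginal $2\delta_a$.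

The way out is to use (4) for all $\sigma$ at once: after weighting the second variable by $\overline{\psi_\sigma}$, the first marginal of $\nu$ is known exactly, and it has a density.

**Lemma 3.** Let $\nu$ satisfy (4). If $B\subset H$ is Borel and $\lambda(B)=0$, then $|\nu|(B\times H)=0$.

**Step 1: weighted marginals have densities.** For $g\in C(H)$ let $\nu^g\in M(H)$ be the image of the measure $g(y)\,d\nu(x,y)$ under $(x,y)\mapsto x$. The map $g\mapsto\nu^g$ is linear and $\|\nu^g\|\le\|g\|_\infty\|\nu\|$. For $g=\overline{\psi_\sigma}$, equations (4) and (1) give, for all $\pi$,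
$$\int\overline{\psi_\pi}\,d\nu^{\overline{\psi_\sigma}}=\delta_{\pi\sigma}=\int\overline{\psi_\pi}\;d_\sigma^2\psi_\sigma\,d\lambda .$$
By (F1), $\nu^{\overline{\psi_\sigma}}=d_\sigma^2\psi_\sigma\lambda$, an element of $L^1(\lambda)\subset M(H)$. Since $\operatorname{span}\{\overline{\psi_\sigma}\}$ is dense in $C(H)$, $g\mapsto\nu^g$ is continuous, and $L^1(\lambda)$ is norm closed in $M(H)$, we get $\nu^g\ll\lambda$ for every $g\in C(H)$.

**Step 2: from weighted marginals to $|\nu|$.** Let $\lambda(B)=0$. For $g_1,g_2\in C(H)$,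
$$\int_{B\times H}g_1(x)\,g_2(y)\,d\nu(x,y)=\int_Bg_1\,d\nu^{g_2}=0 .$$
So the regular measure $1_{B\times H}\,\nu$ annihilates $C(H)\otimes C(H)$, which is dense in $C(H\times H)$. Hence it is $0$, that is, $|\nu|(B\times H)=0$. $\square$

**Conclusion of the necessity proof for groups.** Let $A$ be amenable and $\nu$ as in Proposition 2. By Lemma 3 and Radon–Nikodym, the finite positive measure $B\mapsto|\nu|(B\times H)$ equals $f\lambda$ with $0\le f\in L^1(\lambda)$. Choose $0<M<\infty$ with $\int_{\{f>M\}}f\,d\lambda\le\frac12$. By (4) with $\sigma=\pi$, by $|\psi_\pi|\le1$, and by (5),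
$$1\le\int|\psi_\pi(x)||\psi_\pi(y)|\,d|\nu|(x,y)\le\int_H|\psi_\pi|\,f\,d\lambda\le\int_{\{f>M\}}f\,d\lambda+M\|\psi_\pi\|_{L^1(\lambda)}\le\frac12+\frac M{d_\pi}.$$
So $d_\pi\le2M$ for every $\pi\in\widehat G$, and $\{k_{\psi_\pi}\}=\{d_\pi^2\}$ is bounded. $\blacksquare$

The number $M$ depends on the tail of the function $f$, not only on $\|f\|_1=\|\nu\|$.

## 7. Bounded degrees suffice: inverting the commutator measure

We must construct $\nu$. The first candidate is the one that worked for abelian groups. Let $E\in M(G\times G)$ be the image of Haar measure under $x\mapsto(x,x^{-1})$, and push it to $H\times H$. Then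
$$\int\overline{\psi_\pi(x)}\;\overline{\psi_\sigma(x^{-1})}\,dx=\int\overline{\psi_\pi}\,\psi_\sigma\,dx=\delta_{\pi\sigma}\,d_\pi^{-2}.$$
The off-diagonal coefficients vanish, but the diagonal ones are $d_\pi^{-2}$ instead of $1$, so the candidate fails at every $\pi$ with $d_\pi>1$. To repair it we want to multiply by a measure $\theta\in M(G)$ with $\int\pi\,d\theta=d_\pi^2I$ for all $\pi$. There is a natural measure with the reciprocal values.

**Step 1: the commutator measure.** Let $\mu\in M(G)$ be the image of $da\,db$ under $(a,b)\mapsto aba^{-1}b^{-1}$. By (2), $\int\pi(aba^{-1})\,da=\frac{\chi_\pi(b)}{d_\pi}I$. The operator $\int\chi_\pi(b)\pi(b^{-1})\,db$ commutes with all $\pi(g)$, so it is scalar; its trace is $\int|\chi_\pi|^2=1$, so it equals $d_\pi^{-1}I$. Therefore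
$$\int\pi\,d\mu=d_\pi^{-2}I\qquad(\pi\in\widehat G). \tag{6}$$

**Step 2: inverting on finitely many values.** Suppose the degrees are bounded. Then $\operatorname{cd}(G)$ is a finite set of integers, and Lagrange interpolation gives a polynomial $p$ with $p(d^{-2})=d^2$ for all $d\in\operatorname{cd}(G)$. Put $\theta=p(\mu)\in M(G)$, with convolution powers and $\mu^0=\delta_e$. Since $\omega\mapsto\int\pi\,d\omega$ is multiplicative, (6) gives $\int\pi\,d\theta=d_\pi^2I$. The conjugate representation $\overline\pi$ is irreducible of the same dimension, so also $\int\overline\pi\,d\theta=d_\pi^2I$.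

**Step 3: the measure $\nu$.** The purpose is to check (4) for any $\theta\in M(G)$ with $\int\pi\,d\theta=d_\pi^2I$ for all $\pi\in\widehat G$ (then the same holds for every $\overline\pi$, which is equivalent to a member of $\widehat G$ of the same dimension). Let $\nu_0=(\theta\times\delta_e)*E$, that is, $\int F\,d\nu_0=\iint F(tx,x^{-1})\,d\theta(t)\,dx$, and let $\nu$ be its image in $M(H\times H)$. Then $\|\nu\|\le\|\theta\|$. We have $\int\overline{\psi_\pi(tx)}\,d\theta(t)=d_\pi^{-1}\operatorname{tr}\big(\int\overline{\pi(t)}\,d\theta(t)\,\overline{\pi(x)}\big)=d_\pi^2\,\overline{\psi_\pi(x)}$. Hence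
$$\int\overline{\psi_\pi}\otimes\overline{\psi_\sigma}\,d\nu=\iint\overline{\psi_\pi(tx)}\;\overline{\psi_\sigma(x^{-1})}\,d\theta(t)\,dx=d_\pi^2\int\overline{\psi_\pi(x)}\,\psi_\sigma(x)\,dx=\delta_{\pi\sigma}.$$
By Proposition 2, $A$ is amenable and
$$AM(A)\le\|\theta\|. \tag{7}$$
With Section 6 this proves the equivalence in Theorem 1. $\blacksquare$

**Example: $G=\mathbb T\rtimes\mathbb Z_2$.** Write $s$ for the element of order $2$ with $szs=z^{-1}$ for $z\in\mathbb T$. Two elements of $\mathbb T$ commute. If at least one of $a,b$ lies in $\mathbb Ts$, the commutator is the square of a Haar-distributed element of $\mathbb T$: for instance $zsz^{-1}s^{-1}=z^2$ and $(us)(vs)(us)^{-1}(vs)^{-1}=(uv^{-1})^2$. So $\mu=\frac14\delta_e+\frac34m_{\mathbb T}$. Here $\operatorname{cd}=\{1,2\}$, and $p(t)=5-4t$ satisfies $p(1)=1$, $p(\frac14)=4$. We get $\theta=4\delta_e-3m_{\mathbb T}$ and $AM\le7$. Section 10 finds the exact value.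

## 8. Open abelian subgroups and invertibility of the commutator measure

The proof in fact inverted $\mu$. This gives a classification.

**Theorem 4.** For a compact group $G$ the following are equivalent:

- (a) $L^1(\operatorname{Conj}(G))\cong ZL^1(G)$ is amenable;
- (b) $\{k_{\psi_\pi}:\pi\in\widehat G\}$ is bounded;
- (c) $G$ has an open abelian subgroup;
- (d) the commutator measure $\mu$ is invertible in $M(G)$.

In this case $AM(ZL^1(G))\le\|\mu^{-1}\|$ and $\max_\pi d_\pi^2\le\|\mu^{-1}\|$.

**(a)$\Leftrightarrow$(b).** This is the equivalence in Theorem 1.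

**(b)$\Leftrightarrow$(c).** This is Moore's theorem (C. C. Moore, *Groups with finite dimensional irreducible representations*, Trans. AMS 166 (1972)): a locally compact group has irreducible representations of bounded finite dimension if and only if it has an open abelian subgroup of finite index. In a compact group every open subgroup has finite index. The direction (c)$\Rightarrow$(b) is easy to see by hand. Let $B$ be open abelian of index $n$ with left coset representatives $g_1,\dots,g_n$, let $\pi\in\widehat G$, and let $v\neq0$ be a common eigenvector of $\pi(B)$. The span of $\pi(g_1)v,\dots,\pi(g_n)v$ is $G$-invariant, so it is the whole space, and $d_\pi\le n$.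

**(b)$\Rightarrow$(d).** With $p$ from Section 7, $\int\pi\,d(\mu*p(\mu))=d_\pi^{-2}d_\pi^2I=I=\int\pi\,d\delta_e$ for all $\pi$. By Peter–Weyl, $\mu*p(\mu)=\delta_e$, so $\mu^{-1}=p(\mu)=\theta$. The bound on $AM$ is (7).

**(d)$\Rightarrow$(b).** Since $\omega\mapsto\int\pi\,d\omega$ is multiplicative and sends $\delta_e$ to $I$, (6) gives $\int\pi\,d\mu^{-1}=d_\pi^2I$. The operator norm of the left side is at most $\|\mu^{-1}\|$, so $d_\pi^2\le\|\mu^{-1}\|$. $\square$

## 9. An explicit bound on the amenability constant

Let $L=\overline{[G,G]}$, a closed normal subgroup, with normalized Haar measure $m_L$ regarded as a measure on $G$. The operator $\int\pi\,dm_L$ is the projection onto the $L$-fixed vectors. This space is $G$-invariant since $L$ is normal, so the projection is $0$ or $I$. If it is $I$, then $\pi$ factors through the abelian group $G/L$ and $d_\pi=1$. Conversely, a one-dimensional $\pi$ is trivial on commutators. Thus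
$$\int\pi\,dm_L=I\ \text{ if }d_\pi=1,\qquad \int\pi\,dm_L=0\ \text{ if }d_\pi>1. \tag{8}$$
So the value at degree $1$ can be corrected with $m_L$, and the polynomial only has to handle $d>1$.

**Theorem 5.** If $\operatorname{cd}(G)$ is finite, then, with products over $d\in\operatorname{cd}(G)\setminus\{1\}$,
$$AM(ZL^1(G))\le\prod_{d>1}(1+d^2)+\prod_{d>1}(d^2-1)-1 .$$

**Proof.** Put
$$q(t)=\frac1t\Big(1-\prod_{d>1}(1-d^2t)\Big).$$
The bracket vanishes at $t=0$, so $q$ is a polynomial. Clearly $q(d^{-2})=d^2$ for $d>1$, and $1-q(1)=\prod_{d>1}(1-d^2)$. The coefficients of $\prod(1-d^2t)$ alternate in sign, so their absolute values sum to $\prod(1+d^2)$. Removing the constant term $1$, the absolute values of the coefficients of $q$ sum to $\prod(1+d^2)-1$. Let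
$$\theta=q(\mu)+(1-q(1))\,m_L .$$
By (6) and (8), $\int\pi\,d\theta$ is $q(1)+1-q(1)=1$ times $I$ if $d_\pi=1$, and $d_\pi^2I$ if $d_\pi>1$. Since $\|\mu\|=\|m_L\|=1$, $\|\theta\|$ is at most the stated bound. Now Step 3 of Section 7 and (7) apply to this $\theta$. $\square$

For $\operatorname{cd}(G)=\{1,2\}$ the bound is $5+3-1=7$, as in the example of Section 7.

## 10. Exact values when there are two degrees

**Theorem 6.** If $\operatorname{cd}(G)=\{1,m\}$ with $m>1$, then
$$AM(ZL^1(G))=1+2(m^2-1)(1-r),\qquad r=\int_Gr_x\,dx,\quad r_x=m_{xL}(C_x),$$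
where $m_{xL}$ is the translate of $m_L$ to the coset $xL\supset C_x$. In particular $AM(ZL^1(G))\le2m^2-1$.

**Step 1: reduction to a norm on $G\times G$.** Here $q(t)=m^2$, so $\theta=m^2\delta_e-(m^2-1)m_L$. Let $\nu_0=(\theta\times\delta_e)*E$ and $\nu$ be as in Section 7, and let $\tilde\nu$ be the lift of $\nu$ from Section 5. The lift and the push-forward $M(G\times G)\to M(H\times H)$ are contractions, and the push-forward of $\tilde\nu$ is $\nu$, because $F^\natural=h$ when $F$ is the class function given by $h\in C(H\times H)$. Hence $\|\tilde\nu\|=\|\nu\|=AM$, the last equality by Proposition 2. Moreover $\tilde\nu$ is the average of $\nu_0$ over conjugation in both variables.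

**Step 2: computing $\tilde\nu$.** Let $g,h,x$ be independent and Haar distributed in $G$, and $l$ independent and Haar distributed in $L$. The average of $E$ is the law of $(gxg^{-1},hx^{-1}h^{-1})$. For fixed $g,h$ we may replace $x$ by $h^{-1}xh$, which gives $(kxk^{-1},x^{-1})$ with $k=gh^{-1}$, again Haar distributed and independent of $x$. So the average is
$$E^\natural=\int\kappa_x\times\delta_{x^{-1}}\,dx,$$
where $\kappa_x$ is the orbital probability measure on $C_x$. The average of $(m_L\times\delta_e)*E$ is the law of $(glxg^{-1},hx^{-1}h^{-1})$. Conjugation by $g$ preserves $m_L$, so we may write $glxg^{-1}=l'\,gxg^{-1}$ with $l'=glg^{-1}$ Haar distributed in $L$ and independent of $g,h,x$. By the substitution above this is the law of $(l'kxk^{-1},x^{-1})$. Since $kxk^{-1}x^{-1}\in L$, translation invariance of $m_L$ turns it into the law of $(lx,x^{-1})$, and we call it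
$$F=\int m_{xL}\times\delta_{x^{-1}}\,dx .$$
Hence $\tilde\nu=m^2E^\natural-(m^2-1)F$.

**Step 3: splitting along $D=\{(z,y):z\in C_{y^{-1}}\}$.** The set $D$ is the image of $G\times G$ under $(g,y)\mapsto(gy^{-1}g^{-1},y)$, so it is compact, and it carries $E^\natural$. The set $\{(l,x)\in L\times G:lx\in C_x\}$ is compact, so Fubini applies to its indicator (and $x\mapsto r_x$ is upper semicontinuous). This gives $F(D)=\int m_{xL}(C_x)\,dx=r$. Off $D$, $\tilde\nu=-(m^2-1)F$, of mass $(m^2-1)(1-r)$.

On $D$ we need $F|_D$. The measure $m_{xL}=\delta_x*m_L$ is invariant under conjugation: conjugation by $g$ sends it to $\delta_{gxg^{-1}}*m_L$, and $gxg^{-1}\in xL$. So its restriction to $C_x$, a closed set on which $G$ acts transitively by conjugation, is invariant of mass $r_x$, hence equals $r_x\kappa_x$. For continuous $\Phi$ on $G\times G$, Fubini gives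
$$\int_D\Phi\,dF=\int\!\int_{C_x}\Phi(z,x^{-1})\,dm_{xL}(z)\,dx=\int r_x\int\Phi(z,x^{-1})\,d\kappa_x(z)\,dx .$$
Therefore
$$\tilde\nu|_D=\int\big(m^2-(m^2-1)r_x\big)\,\kappa_x\times\delta_{x^{-1}}\,dx .$$
This is a positive measure because $r_x\le1$, and its mass is $m^2-(m^2-1)r=1+(m^2-1)(1-r)$.

**Step 4: adding up.** $\|\tilde\nu\|=1+(m^2-1)(1-r)+(m^2-1)(1-r)$, which is the formula. Since $r\ge0$, $AM\le1+2(m^2-1)=2m^2-1$. $\square$

**Check on $S_3$.** $L=A_3$; $r_x=\frac13,\frac23,1$ on $\{e\},R,T$, so $r=\frac16\cdot\frac13+\frac13\cdot\frac23+\frac12=\frac79$ and $AM=1+6\cdot\frac29=\frac73$, as computed in Section 4.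

**The group $\mathbb T\rtimes\mathbb Z_2$.** Here $\operatorname{cd}=\{1,2\}$ and $L=\mathbb T$. A class in $\mathbb T$ has at most two elements, so $r_x=0$. Since $zsz^{-1}=z^2s$, the coset $\mathbb Ts$ is a single class, so $r_x=1$ there. Thus $r=\frac12$ and $AM(ZL^1(\mathbb T\rtimes\mathbb Z_2))=4$.

**Degrees for nilpotency class $2$.** For the next two examples let $G$ have nilpotency class $2$, so commutators are central. Let $\pi$ have central character $\omega$ and put $Z(\pi)=\{x:\omega([x,g])=1\ \forall g\}$. Then
$$d_\pi^2=[G:Z(\pi)]. \tag{9}$$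
Indeed $\chi_\pi(x)=\chi_\pi(gxg^{-1})=\chi_\pi([g,x]x)=\omega([g,x])\chi_\pi(x)$, so $\chi_\pi$ vanishes off $Z(\pi)$. For $x\in Z(\pi)$, $\pi(x)$ commutes with all $\pi(g)$, so it is scalar and $|\chi_\pi(x)|=d_\pi$. Then $1=\int|\chi_\pi|^2$ is $d_\pi^2$ times the Haar measure of $Z(\pi)$, which gives (9).

**Extraspecial groups: $AM$ does not bound the degrees.** Let $G$ be extraspecial of order $p^{2n+1}$: $Z(G)=[G,G]$ has order $p$ and $G/Z(G)$ is elementary abelian. For example, take $\mathbb F_p^n\times\mathbb F_p^n\times\mathbb F_p$ with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+a\cdot b')$, where $[(a,b,c),(a',b',c')]=(0,0,a\cdot b'-a'\cdot b)$. If $\omega$ is trivial, $\pi$ factors through $G/[G,G]$ and $d_\pi=1$. If $\omega$ is nontrivial it is faithful on $Z(G)$, so $Z(\pi)=Z(G)$ and $d_\pi=p^n$ by (9). Both kinds occur, since $\widehat G$ separates points. So $\operatorname{cd}(G)=\{1,p^n\}$ and $L=Z(G)$. A central $x$ (probability $p^{-2n}$) has $r_x=1/p$. For noncentral $x$ the class lies in $xL$, which has $p$ elements, and its size is a power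 of $p$ larger than $1$; so $C_x=xL$ and $r_x=1$. Hence $1-r=p^{-2n}(1-p^{-1})$ and
$$AM(ZL^1(G))=1+2(1-p^{-1})(1-p^{-2n})<3 .$$
Therefore $\sup_\pi d_\pi$ is not bounded by any function of $AM$. This is why the argument of Section 6 had to use the tail of $f$: the necessity statement is qualitative.

**The bound $2m^2-1$ is asymptotically sharp.** Let $p$ be an odd prime and $G=\mathbb F_p^3\times\Lambda^2\mathbb F_p^3$ with $(v,z)(w,y)=(v+w,\,z+y+\frac12v\wedge w)$. Comparing the two orders of multiplication, $[(v,z),(w,y)]=(0,v\wedge w)$. So $Z(G)=\Lambda^2\mathbb F_p^3$ (if $v\wedge w=0$ for all $w$ then $v=0$), and $L=\Lambda^2\mathbb F_p^3$ because the elements $v\wedge w$ generate it. A nontrivial character of $\Lambda^2\mathbb F_p^3$ has the form $z\mapsto e^{2\pi i\ell(z)/p}$ with a linear functional $\ell\ne0$, and $(v,w)\mapsto\ell(v\wedge w)$ is a nonzero alternating form on $\mathbb F_p^3$. Its rank is even and at most $3$, so it is $2$, and the radical has dimension $1$. Thus $[G:Z(\pi)]=p^2$ and $d_\pi=p$ by (9); a trivial central character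 gives $d_\pi=1$. Since $\widehat G$ separates points, $\operatorname{cd}(G)=\{1,p\}$. Central elements have probability $p^{-3}$ and $r_x=p^{-3}$. If $v\ne0$, the class of $(v,z)$ is $\{(v,z+w\wedge v):w\in\mathbb F_p^3\}$, of size $p^2$, so $r_x=p^2/p^3=p^{-1}$. Hence
$$r=p^{-6}+(1-p^{-3})p^{-1}\to0,\qquad \frac{AM(ZL^1(G))}{2p^2-1}=\frac{1+2(p^2-1)(1-r)}{2p^2-1}\to1\qquad(p\to\infty).$$

## 11. Commutative compact hypergroups

**Definition.** A compact hypergroup is a compact Hausdorff space $H$ with an associative bilinear product $*$ on $M(H)$ such that $\delta_x*\delta_y$ is a probability measure depending continuously on $(x,y)$; there is an identity $\delta_e$; and there is a homeomorphic involution $x\mapsto x^\vee$, which reverses products, with $e\in\operatorname{supp}(\delta_x*\delta_y)$ exactly when $y=x^\vee$. (There is also a continuity requirement on the supports, which is not used explicitly below.) The product of general measures is obtained by integrating $\delta_x*\delta_y$, and $\lambda$ is the normalized Haar measure. The example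 to think of is $\operatorname{Conj}(G)$, with $C_x^\vee=C_{x^{-1}}$.

Let $H$ be commutative. We use the following standard facts (Vrem, Pacific J. Math. 85 (1979); Bloom–Heyer, *Harmonic Analysis of Probability Measures on Hypergroups*). Characters $\psi\in\widehat H$ are continuous with $|\psi|\le1$ and $\psi(x^\vee)=\overline{\psi(x)}$, and $\widehat H$ is closed under complex conjugation; $\int\psi\overline\sigma\,d\lambda=\delta_{\psi\sigma}/k_\psi$; $\operatorname{span}\widehat H$ is dense in $C(H)$; $f*\psi=\big(\int f\overline\psi\,d\lambda\big)\psi$; the functionals $\omega\mapsto\int\overline\psi\,d\omega$ are multiplicative on $M(H)$; and $L^1(H)$ has a bounded approximate identity of continuous functions.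

**Theorem 7.** Let $H$ be any commutative compact hypergroup. (i) If $L^1(H)$ is amenable, then $\sup_{\psi\in\widehat H}k_\psi<\infty$. (ii) If $\{k_\psi:\psi\in\widehat H\}$ is a finite set, then $L^1(H)$ is amenable.

**Proof of (i).** This is the second assertion of Theorem 1. Put $\hat f(\psi)=\int f\overline\psi\,d\lambda$ and $e_\psi=k_\psi\psi$. Then $f\mapsto\hat f(\psi)$ is multiplicative, $f*e_\psi=\hat f(\psi)e_\psi$ and $\widehat{e_\psi}(\sigma)=\delta_{\psi\sigma}$. Let $(m_\alpha)\subset L^1(H\times H)$ be a b.a.d., and put $\Phi_{\psi,\sigma}(m)=\int m\;\overline\psi\otimes\overline\sigma$. As in Section 5, $\Phi_{\psi,\sigma}(a\cdot m-m\cdot a)=(\hat a(\psi)-\hat a(\sigma))\Phi_{\psi,\sigma}(m)$ and $\Phi_{\psi,\psi}(m)=\widehat{\Delta(m)}(\psi)$. Taking $a=e_\psi$ gives $\Phi_{\psi,\sigma}(m_\alpha)\to0$ for $\sigma\ne\psi$, and $\Delta(m_\alpha)*e_\psi\to e_\psi$ gives $\Phi_{\psi,\psi}(m_\alpha)\to1$. A weak-$*$ cluster point $\nu\in M(H\times H)$ satisfies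
$$\int\overline\psi\otimes\overline\sigma\,d\nu=\delta_{\psi\sigma}\qquad(\psi,\sigma\in\widehat H). \tag{10}$$
Define $\nu^g$ for $g\in C(H)$ as in Lemma 3. For all $\psi$, $\int\overline\psi\,d\nu^{\overline\sigma}=\delta_{\psi\sigma}=\int\overline\psi\,k_\sigma\sigma\,d\lambda$, so $\nu^{\overline\sigma}=k_\sigma\sigma\lambda\in L^1(\lambda)$ by density of $\operatorname{span}\widehat H$. By density again, continuity of $g\mapsto\nu^g$, and closedness of $L^1(\lambda)$ in $M(H)$, $\nu^g\ll\lambda$ for all $g\in C(H)$. If $\lambda(B)=0$, then $\int_{B\times H}g_1\otimes g_2\,d\nu=\int_Bg_1\,d\nu^{g_2}=0$ for all $g_1,g_2\in C(H)$, so $|\nu|(B\times H)=0$. Hence $|\nu|(\,\cdot\times H)=f\lambda$ with $0\le f\in L^1(\lambda)$. With $M>0$ such that $\int_{\{f>M\}}f\,d\lambda\le\frac12$, and with $\|\psi\|_1\le\|\psi\|_2=k_\psi^{-1/2}$,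
$$1\le\int|\psi(x)||\psi(y)|\,d|\nu|(x,y)\le\int|\psi|f\,d\lambda\le\tfrac12+Mk_\psi^{-1/2},$$
that is, $k_\psi\le4M^2$ for all $\psi$.

**Proof of (ii).** Let $\mu=\int\delta_x*\delta_{x^\vee}\,d\lambda(x)$, the analogue of the commutator measure. By multiplicativity, $\int\overline\psi\,d\mu=\int\overline{\psi(x)}\,\overline{\psi(x^\vee)}\,d\lambda(x)=\int|\psi|^2d\lambda=1/k_\psi$. Since $\{k_\psi\}$ is finite, there is a polynomial $p$ with $p(1/k_\psi)=k_\psi$ for all $\psi$, and $\int\overline\psi\,dp(\mu)=k_\psi$. Let $E$ be the image of $\lambda$ under $x\mapsto(x,x^\vee)$, and put $\nu=(p(\mu)\times\delta_e)*E\in M(H\times H)$, the product being that of the hypergroup $H\times H$. The functional given by $\overline\psi\otimes\overline\sigma$ is multiplicative on $M(H\times H)$, so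
$$\int\overline\psi\otimes\overline\sigma\,d\nu=k_\psi\int\overline{\psi(x)}\,\overline{\sigma(x^\vee)}\,d\lambda(x)=k_\psi\int\overline\psi\,\sigma\,d\lambda=\delta_{\psi\sigma},$$
which is (10).

It remains to build a b.a.d. Approximating the given approximate identity uniformly by elements of $\operatorname{span}\widehat H$, we get a bounded approximate identity $(u_i)$ in $\operatorname{span}\widehat H$, say $\|u_i\|_1\le C$. Then $u_i=\sum\hat u_i(\psi)e_\psi$, a finite sum. A character $\rho$ of $H\times H$ satisfies $(\omega*\rho)(z)=\int\rho(w^\vee*z)\,d\omega(w)=\big(\int\overline\rho\,d\omega\big)\rho(z)$ for measures $\omega$, where $\rho(w^\vee*z)=\int\rho\,d(\delta_{w^\vee}*\delta_z)=\overline{\rho(w)}\,\rho(z)$. Applied to $\rho=\psi\otimes\sigma$ and $\omega=\nu$, this and (10) give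
$$m_i:=(u_i\otimes u_i)*\nu=\sum_\psi\hat u_i(\psi)^2\,e_\psi\otimes e_\psi,\qquad \|m_i\|_1\le C^2\|\nu\| .$$
As in Section 5, $a\cdot m_i=\sum\hat u_i(\psi)^2\hat a(\psi)\,e_\psi\otimes e_\psi=m_i\cdot a$ and $\Delta(m_i)=u_i*u_i$. Finally $\|u_i*u_i*a-a\|_1\le(C+1)\|u_i*a-a\|_1\to0$. So $(m_i)$ is a b.a.d. $\square$

For $H=\operatorname{Conj}(G)$ the numbers $k_{\psi_\pi}=d_\pi^2$ are integers, so a bounded set of them is finite, and Theorem 7 contains the equivalence in Theorem 1. For a general commutative compact hypergroup with $\{k_\psi\}$ bounded but infinite, the polynomial $p$ is not available, and no converse to (i) is claimed here.
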